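\title{Unramified symmetrized Euler sums and $\mathfrak{sl}_2$}

\begin{abstract}
Let $X=\{1,\bar2,3,\bar4,\dots\}$ consist of the odd positive integers with sign $+1$ and the even positive integers with sign $-1$. For $u_j,v_j\in X$, form the motivic Euler sum in which the $u$'s and the $v$'s alternate, and sum over all permutations of the $u$'s and of the $v$'s. We prove that the result is a rational linear combination of motivic multiple zeta values. Xu and Zhao conjectured this under the hypothesis that $1$ does not occur both among the $u$'s and among the $v$'s; the hypothesis is not needed. The sums are coefficients of a generating series with values in $2\times2$ matrices. The infinitesimal coaction acts on this series as a first-order deformation of the matrices, and we exhibit a class of matrices that is stable under all these deformations. Stability rests on two facts: a reversal symmetry, matched by the adjugate of $2\times 2$ matrices, and the Galois invariance of the local monodromy at infinity.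
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Euler sums}
For positive integers $s_1,\dots,s_d$ and signs $\epsilon_1,\dots,\epsilon_d\in\{\pm1\}$, the \emph{Euler sum} (alternating multiple zeta value) is
\[
\zeta\binom{s_1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}=\sum_{0<k_1<\dots<k_d}\frac{\epsilon_1^{k_1}\cdots\epsilon_d^{k_d}}{k_1^{s_1}\cdots k_d^{s_d}} .
\]
It converges when $(s_d,\epsilon_d)\neq(1,1)$. We call a pair $x=(s,\epsilon)$ an \emph{entry}, put $|x|=s$, and abbreviate $(s,1)$ to $s$ and $(s,-1)$ to $\bar s$, so that $\zeta(1,\bar2)=\sum_{k<n}(-1)^n/(kn^2)$. The Euler sums without bars are the multiple zeta values.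

Which combinations of Euler sums are combinations of multiple zeta values? In depth one, $\zeta(s)+\zeta(\bar s)=2\sum_k(2k)^{-s}$ gives $\zeta(\bar s)=(2^{1-s}-1)\zeta(s)$ for $s\ge2$, whereas $\zeta(\bar1)=-\log2$. So $\log 2$ is the new ingredient, and the question is whether a given Euler sum contains it, possibly in hidden form. The motivic version of the question makes ``hidden'' precise and comes with a criterion that decides it in both directions (Proposition~\ref{prop:criterion}).

\subsection{Motivic Euler sums}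
For a word $w=a_1\cdots a_n$ in the letters $0,1,-1$, let $I^{\mathfrak m}(0;w;1)$ be the motivic iterated integral, a motivic period of the category $MT(\mathbb Z[1/2])$ of mixed Tate motives over $\mathbb Z[1/2]$, with period
\[
\int_{0<t_1<\dots<t_n<1}\ \prod_{i=1}^n\frac{dt_i}{t_i-a_i}.
\]
All these integrals, including the divergent ones, are taken with the shuffle regularization at the tangential base points at $0$ and $1$, so that $I^{\mathfrak m}(0;0;1)=I^{\mathfrak m}(0;1;1)=0$. Let $\mathcal H$ be the $\mathbb Q$-algebra that they span, graded by the weight $n$. For an integer $a\ge0$ put $\eta_j=\epsilon_j\epsilon_{j+1}\cdots\epsilon_d$ and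
\begin{equation}\label{eq:defzeta}
\zeta_a^{\mathfrak m}\binom{s_1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}=(-1)^d\,I^{\mathfrak m}\bigl(0;\,0^a,\eta_1,0^{s_1-1},\eta_2,0^{s_2-1},\dots,\eta_d,0^{s_d-1};\,1\bigr),
\end{equation}
where $0^k$ stands for $k$ letters $0$, and let $\zeta^{\mathfrak m}=\zeta^{\mathfrak m}_0$. With $\eta_{d+1}=1$ we have $\epsilon_j=\eta_j\eta_{j+1}$: a bar on $s_j$ records a change of sign between two consecutive nonzero letters, the end point $1$ counting as the last of them. If $(s_d,\epsilon_d)\ne(1,1)$, the period of $\zeta^{\mathfrak m}$ is the Euler sum; otherwise $\zeta^{\mathfrak m}$ is the shuffle-regularized value. For $a\ge1$ the regularization at $0$ is needed even when the series converges.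

Let $\mathcal H^{(1)}\subset\mathcal H$ be the $\mathbb Q$-span of the motivic multiple zeta values, that is, of the $\zeta^{\mathfrak m}$ with all $\epsilon_j=1$ (the empty index gives $1$). Elements of $\mathcal H^{(1)}$ are called \emph{unramified}; the others are \emph{ramified}. The period of an unramified element is a rational linear combination of multiple zeta values.

\subsection{Results}
Let
\[
X=\{1,\bar2,3,\bar4,\dots\},\qquad X'=\{2,\bar3,4,\bar5,\dots\}.
\]
Thus $(s,\epsilon)\in X$ if and only if $\epsilon=(-1)^{s-1}$, and every entry other than $\bar1$ lies in exactly one of $X$ and $X'$. Write $\{\mathbf s\}_\ell$ for the string $\mathbf s$ repeated $\ell$ times. It is known that, for all $a,\ell\ge0$, the elements $\zeta^{\mathfrak m}_a(\{u,v\}_\ell)$ and $\zeta^{\mathfrak m}_a(\{u,v\}_\ell,u)$ are unramified when $(u,v)$ is one of $(\bar2,3)$, $(3,\bar2)$, $(\bar2,1)$, $(1,\bar2)$.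

How far does this extend? Avoiding the entry $\bar1$ is not enough, since $\zeta^{\mathfrak m}(1,\bar3)$ is ramified. Taking all entries in $X$ is not enough either, since $\zeta^{\mathfrak m}(1,1,\bar2)$ is ramified. But $\zeta^{\mathfrak m}(1,1,\bar2)+\zeta^{\mathfrak m}(\bar2,1,1)$ is unramified (all three claims are proved in Example~\ref{ex:weight4}). This suggests keeping what the known families share, namely entries from $X$ and a symmetry under permuting the odd-numbered and the even-numbered places separately.

\begin{theorem}\label{thm:main}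
Let $a\ge0$, $\ell\ge1$ and $u_j,v_j\in X$ for $1\le j\le\ell$. Then
\[
\sum_{\sigma,\tau\in\mathfrak S_\ell}\zeta_a^{\mathfrak m}\bigl(u_{\sigma(1)},v_{\tau(1)},\dots,u_{\sigma(\ell)},v_{\tau(\ell)}\bigr)
\quad\text{and}\quad
\sum_{\sigma\in\mathfrak S_\ell,\ \tau\in\mathfrak S_{\ell-1}}\zeta_a^{\mathfrak m}\bigl(u_{\sigma(1)},v_{\tau(1)},\dots,v_{\tau(\ell-1)},u_{\sigma(\ell)}\bigr)
\]
are unramified.
\end{theorem}

In the second sum only $v_1,\dots,v_{\ell-1}$ occur, and for $\ell=1$ it is the single term $\zeta_a^{\mathfrak m}(u_1)$. Xu and Zhao \cite{XZ} conjectured this statement under the additional hypothesis that $1$ does not occur both among the $u_j$ and among the $v_j$ that appear in the sum. Theorem~\ref{thm:main} proves the conjecture and shows that the hypothesis is superfluous. When all $u_j$ equal $u$ and all $v_j$ equal $v$, the two sums are $(\ell!)^2\,\zeta_a^{\mathfrak m}(\{u,v\}_\ell)$ and $\ell!\,(\ell-1)!\,\zeta^{\mathfrak m}_a(\{u,v\}_{\ell-1},u)$.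

Alternation is what products of the matrix units $e_{12}$ and $e_{21}$ enforce, and symmetrization is what commuting variables produce. So the sums of Theorem~\ref{thm:main} are coefficients of a generating series with values in $2\times2$ matrices, and we prove a statement about such series.

\begin{theorem}\label{thm:matrix}
Let $R$ be a commutative $\mathbb Q$-algebra. For every entry $x$ let $M(x)\in\operatorname{Mat}_2(R)$ be a matrix such that
\[
M(x)\in\mathfrak{sl}_2(R)\ \text{ for }x\in X,\qquad M(x)\in R\cdot\mathrm{Id}\ \text{ for }x\in X',\qquad M(\bar1)=0 .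
\]
Then for all $a\ge0$ and $N\ge1$ the four entries of the matrix
\[
Z_{a,N}=\sum_{d\ge1}(-1)^d\sum_{a+|x_1|+\dots+|x_d|=N}\zeta_a^{\mathfrak m}(x_1,\dots,x_d)\otimes M(x_1)\cdots M(x_d)
\]
lie in $\mathcal H^{(1)}\otimes_{\mathbb Q}R$. Here the inner sum runs over all sequences of $d$ entries.
\end{theorem}

For Theorem~\ref{thm:main} antidiagonal matrices suffice, but antidiagonal matrices are not closed under the induction (Example~\ref{ex:commutator}); the hypotheses of Theorem~\ref{thm:matrix} are.

\subsection{Outline of the proof}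
The coaction on $\mathcal H$ yields operators $\partial_r$ of degree $-r$, for odd $r$, such that $x$ is unramified if and only if $\partial_1\partial_{r_k}\cdots\partial_{r_1}x=0$ for all odd $r_i\ge3$ (Section~\ref{sec:background}). The operator $\partial_1$ sees only entries $\bar1$. The operator $\partial_r$ deletes $r$ consecutive letters from a word; this merges neighboring entries and may create a $\bar1$. The difficulty is to show that the coefficient of a newly created $\bar1$ vanishes after \emph{any} number of steps. Section~\ref{sec:small} shows the cancellation by hand in weight four. In general we write $Z_{a,N}$ as a matrix coefficient of a series in three matrices $E_0,E_1,E_{-1}$ and observe that $\partial_r$ is the derivative of this series along an explicit deformation of the matrices (Section~\ref{sec:deform}). It then suffices to find a class of matrices that is stable under the deformations and killed by $\partial_1$ (Section~\ref{sec:class}). A reversal symmetry shows that the deformed $M(x)$ are again traceless or scalar.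 This makes the deformed $M(\bar1)$ a scalar, and a relation coming from the puncture at infinity (Section~\ref{sec:inertia}) shows that its trace is zero.

\section{From matrices to symmetrized sums}\label{sec:reduction}

We deduce Theorem~\ref{thm:main} from Theorem~\ref{thm:matrix}. Using all of $\mathfrak{sl}_2$ and the scalars gives a signed generalization at no extra cost.

\begin{corollary}\label{cor:signed}
Let $a\ge0$. Let $u_1,\dots,u_p$, $v_1,\dots,v_q$, $h_1,\dots,h_m\in X$ and $z_1,\dots,z_n\in X'$, with $p-q\in\{0,1\}$ and $d=p+q+m+n\ge1$. Call an ordering of these $d$ labelled entries an \emph{arrangement} if the $u$- and $v$-entries in it alternate, beginning with a $u$. For an arrangement $\mathbf x$ let $\nu(\mathbf x)=\sum_{k=1}^m\#\{u\text{- and }v\text{-entries to the left of }h_k\}$. Then $\sum_{\mathbf x}(-1)^{\nu(\mathbf x)}\zeta^{\mathfrak m}_a(\mathbf x)$, summed over all arrangements, is unramified.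
\end{corollary}

\begin{proof}
Let $R$ be the polynomial ring over $\mathbb Q$ in variables $\alpha_i,\beta_j,\gamma_k,\delta_l$, one for each labelled entry. Put $M(\bar1)=0$ and
\[
M(x)=\sum_{u_i=x}\alpha_ie_{12}+\sum_{v_j=x}\beta_je_{21}+\sum_{h_k=x}\gamma_k(e_{11}-e_{22})\quad(x\in X),\qquad M(x)=\sum_{z_l=x}\delta_l\,\mathrm{Id}\quad(x\in X').
\]
Let $N$ be $a$ plus the sum of $|x|$ over all labelled entries, and let $\Pi$ be the product of all $d$ variables. Each $M(x)$ is linear in the variables, so only products of exactly $d$ matrices contribute to the coefficient of $\Pi$ in $Z_{a,N}$, and a contribution is a choice of one variable from each factor, every variable being chosen once. This is an ordering of the labelled entries. Hence the coefficient of $\Pi$ is $(-1)^d\sum_{\mathbf x}\zeta^{\mathfrak m}_a(\mathbf x)\,C(\mathbf x)$, summed over all orderings, where $C(\mathbf x)$ is the product of the matrices $e_{12}$, $e_{21}$, $e_{11}-e_{22}$, $\mathrm{Id}$ attached to the $u$-, $v$-, $h$-, $z$-entries of $\mathbf x$.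

Compute the first row of $C(\mathbf x)$ by multiplying $\rho_1=(1,0)$ from the right, one factor at a time, and let $\rho_2=(0,1)$. The factor $e_{12}$ sends $\rho_1$ to $\rho_2$ and kills $\rho_2$; the factor $e_{21}$ sends $\rho_2$ to $\rho_1$ and kills $\rho_1$; the factor $e_{11}-e_{22}$ fixes $\rho_1$ and negates $\rho_2$. So the first row vanishes unless $\mathbf x$ is an arrangement. In an arrangement the row is $\pm\rho_1$ after an even number and $\pm\rho_2$ after an odd number of $u$- and $v$-entries, so the first row of $C(\mathbf x)$ is $(-1)^{\nu(\mathbf x)}\rho_1$ if $p=q$ and $(-1)^{\nu(\mathbf x)}\rho_2$ if $p=q+1$. The sum in the corollary is therefore $(-1)^d$ times the coefficient of $\Pi$ in the $(1,1)$ or the $(1,2)$ entry of $Z_{a,N}$. By Theorem~\ref{thm:matrix} this entry lies in $\mathcal H^{(1)}\otimes R$, and the monomials form a $\mathbb Q$-basis of $R$, so the coefficient lies in $\mathcal H^{(1)}$.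
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $m=n=0$ and $(p,q)=(\ell,\ell)$ or $(\ell,\ell-1)$. An arrangement is then a pair of permutations $(\sigma,\tau)$, and $\nu=0$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:matrix}.

\section{The operators $\partial_r$ and the criterion}\label{sec:background}

\subsection{Words and shuffles}
Words are in the letters $0,1,-1$. For $w=w_1\cdots w_n$ we write $|w|=n$, $-w=(-w_1)\cdots(-w_n)$ and $\operatorname{rev}w=w_n\cdots w_1$. The shuffle product is defined on the span of words by $\emptyset\mathbin{\sqcup\!\sqcup}w=w\mathbin{\sqcup\!\sqcup}\emptyset=w$ and $yu\mathbin{\sqcup\!\sqcup}y'u'=y(u\mathbin{\sqcup\!\sqcup}y'u')+y'(yu\mathbin{\sqcup\!\sqcup}u')$ for letters $y,y'$; a shuffle is \emph{nontrivial} if both words are nonempty. The map $w\mapsto I^{\mathfrak m}(0;w;1)$ turns shuffles into products, and the period is a ring homomorphism $\mathcal H\to\mathbb R$.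

The space $\mathcal H^{(1)}$ is the span of the $I^{\mathfrak m}(0;w;1)$ with $w$ a word in $\{0,1\}$. Indeed, by \eqref{eq:defzeta} the words that are empty or begin with $1$ give the motivic multiple zeta values up to sign; $I^{\mathfrak m}(0;0^n;1)=I^{\mathfrak m}(0;0;1)^n/n!=0$ for $n\geq1$; and if $u$ begins with $1$ and $a\ge1$, then $0\mathbin{\sqcup\!\sqcup}0^{a-1}u$ is $a\cdot0^au$ plus words with $a-1$ leading zeros, so $I^{\mathfrak m}(0;0;1)=0$ removes leading zeros by induction on $a$.

\subsection{The coaction}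
Let $\mathcal A=\mathcal H/\zeta^{\mathfrak m}(2)\mathcal H$ and $\mathcal L=\mathcal A_{>0}/\mathcal A_{>0}^2$. We write $I^{\mathcal L}$, $\zeta^{\mathcal L}$, $\log^{\mathcal L}$ for images in $\mathcal L$, where products vanish, and $\log^{\mathfrak m}2=I^{\mathfrak m}(0;-1;1)$. The motivic Galois action is encoded by a coaction $\Delta:\mathcal H\to\mathcal A\otimes\mathcal H$, and $D_r:\mathcal H_N\to\mathcal L_r\otimes\mathcal H_{N-r}$ denotes $\Delta$ followed by the projection $\mathcal A\to\mathcal A_r\to\mathcal L_r$ on the left factor. We use the following facts.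

\medskip\noindent\textbf{(F1) The $f$-alphabet \cite{DG,De,Br,Gl}.} The unipotent radical $U$ of the de Rham Galois group of $MT(\mathbb Z[1/2])$ has graded Lie algebra free on one generator in each degree $1,3,5,\dots$. Hence $\mathcal O(U)\cong\mathbb Q\langle f_1,f_3,f_5,\dots\rangle$, the span of words in letters $f_r$ of degree $r$, with shuffle product and deconcatenation coproduct. There is an injective homomorphism of graded algebras
\[
\varphi:\mathcal H\hookrightarrow\mathbb Q\langle f_1,f_3,f_5,\dots\rangle\otimes\mathbb Q[f_2],\qquad\varphi(\zeta^{\mathfrak m}(2))\in\mathbb Q^\times f_2,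
\]
which modulo $f_2$ induces the natural map $\mathcal A\to\mathcal O(U)$ and which carries $\Delta$ to deconcatenation with the prefix on the left:
$f_{i_1}\cdots f_{i_k}\otimes f_2^j\mapsto\sum_{l=0}^k f_{i_1}\cdots f_{i_l}\otimes\bigl(f_{i_{l+1}}\cdots f_{i_k}\otimes f_2^j\bigr)$.

\medskip\noindent\textbf{(F2) The formula for $D_r$ \cite{Go,Br}.} For $1\le r\le N$, with $a_0=0$ and $a_{N+1}=1$,
\[
D_rI^{\mathfrak m}(a_0;a_1,\dots,a_N;a_{N+1})=\sum_{p=0}^{N-r}I^{\mathcal L}(a_p;a_{p+1},\dots,a_{p+r};a_{p+r+1})\otimes I^{\mathfrak m}(a_0;a_1,\dots,a_p,a_{p+r+1},\dots,a_N;a_{N+1}).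
\]

\medskip\noindent\textbf{(F3) Rules in $\mathcal L$.} The left factors in (F2) have end points $b,c\in\{0,1,-1\}$. For nonempty $w$ they obey $I^{\mathcal L}(b;w;b)=0$ and $I^{\mathcal L}(b;w;c)=I^{\mathcal L}(0;w;c)-I^{\mathcal L}(0;w;b)$ (composition of paths, modulo products), and $I^{\mathcal L}(0;-w;-c)=I^{\mathcal L}(0;w;c)$ (the symmetry $t\mapsto-t$). These rules reduce everything to $I^{\mathcal L}(0;w;1)$. The map $w\mapsto I^{\mathcal L}(0;w;c)$ kills nontrivial shuffles. In weight one, $I^{\mathcal L}(0;0;1)=I^{\mathcal L}(0;1;1)=0$ and $I^{\mathcal L}(0;-1;1)=\log^{\mathcal L}2$.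

\medskip\noindent\textbf{(F4) Dimensions \cite{Br}.} $\sum_N\dim\mathcal H^{(1)}_N\,t^N=1/(1-t^2-t^3)$. (Since $MT(\mathbb Z)$ is a full subcategory of $MT(\mathbb Z[1/2])$, it does not matter in which of the two the motivic multiple zeta values are formed.)

\medskip
For odd $r$ let $f_r^\vee:\mathcal O(U)\to\mathbb Q$ be the coefficient of the one-letter word $f_r$. A nontrivial shuffle is a sum of words of length at least two, so $f_r^\vee$ kills products of elements of positive degree and induces a functional on $\mathcal L_r$, again denoted $f_r^\vee$. Put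
\[
\partial_r=(f_r^\vee\otimes\mathrm{id})\circ D_r:\mathcal H_N\to\mathcal H_{N-r},
\]
and $\partial_r=0$ on $\mathcal H_N$ if $r>N$. By (F1), under $\varphi$ the operator $\partial_r$ strips a leading letter $f_r$ and kills the words that do not begin with $f_r$.

\begin{proposition}\label{prop:criterion}
An element $x\in\mathcal H_N$ is unramified if and only if $\partial_1\partial_{r_k}\cdots\partial_{r_1}x=0$ for all $k\ge0$ and all odd $r_1,\dots,r_k\ge3$.
\end{proposition}

\begin{proof}
The operator $\partial_1\partial_{r_k}\cdots\partial_{r_1}$ keeps the words of $\varphi(x)$ with prefix $f_{r_1}\cdots f_{r_k}f_1$ and removes that prefix. A word containing $f_1$ has such a prefix, ending at the first $f_1$. So the condition says that $\varphi(x)$ lies in $V=\mathbb Q\langle f_3,f_5,\dots\rangle\otimes\mathbb Q[f_2]$, and since $\varphi$ is injective we must show $\varphi(\mathcal H^{(1)})=V$. The right factors in (F2) are obtained by deleting letters, so $\partial_r$ preserves the span of the words in $\{0,1\}$, which is $\mathcal H^{(1)}$.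 By (F3), $I^{\mathcal L}(b;y;c)=0$ for $b,y,c\in\{0,1\}$, so $\partial_1\mathcal H^{(1)}=0$. Hence every element of $\mathcal H^{(1)}$ satisfies the condition, and $\varphi(\mathcal H^{(1)})\subset V$. The Hilbert series of $V$ is
\[
\frac1{1-t^2}\Bigl(1-\frac{t^3}{1-t^2}\Bigr)^{-1}=\frac1{1-t^2-t^3},
\]
and (F4) gives equality.
\end{proof}

\subsection{Deleting a subword}
Fix an odd $r$. For a word $W$ of length $r$ and $y\in\{0,1,-1\}$ put
\[
\psi_y(W)=f_r^\vee\bigl(I^{\mathcal L}(0;W;y)\bigr)\in\mathbb Q .
\]
By (F3), $\psi_0=0$, $\psi_{-1}(W)=\psi_1(-W)$, and $\psi_{1}$ kills nontrivial shuffles. We also write $\psi_y$ for the noncommutative polynomial $\sum_{|W|=r}\psi_y(W)\,e_W\in\mathbb Q\langle e_0,e_1,e_{-1}\rangle$, where $e_W=e_{W_1}\cdots e_{W_r}$. By (F2) and (F3),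
\begin{equation}\label{eq:partial}
\partial_rI^{\mathfrak m}(0;w;1)=\sum_{w=w'Ww'',\ |W|=r}\bigl(\psi_{y^+}(W)-\psi_{y^-}(W)\bigr)\,I^{\mathfrak m}(0;w'w'';1),
\end{equation}
where $y^-$ is the last letter of $w'$ (and $0$ if $w'=\emptyset$) and $y^+$ is the first letter of $w''$ (and $1$ if $w''=\emptyset$). We shall not need the values of $\psi_1$, only two of its properties. The first is elementary.

\begin{lemma}[Reversal]\label{lem:rev}
For odd $r$ and $|W|=r$, we have $\psi_1(\operatorname{rev}W)=\psi_1(W)$.
\end{lemma}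

\begin{proof}
Let $W=W_1\cdots W_r$, and for $0\le k\le r$ let $u_k=W_k\cdots W_1$ and $v_k=W_{k+1}\cdots W_r$. Put $S_k=W_k(u_{k-1}\mathbin{\sqcup\!\sqcup}v_k)$ for $1\le k\le r$ and $S_0=S_{r+1}=0$. Sorting by the first letter gives $u_k\mathbin{\sqcup\!\sqcup}v_k=S_k+S_{k+1}$, so $\sum_{k=0}^r(-1)^ku_k\mathbin{\sqcup\!\sqcup}v_k=0$. The terms with $0<k<r$ are nontrivial shuffles. Applying $\psi_1$ leaves $\psi_1(W)+(-1)^r\psi_1(\operatorname{rev}W)=0$, and $r$ is odd.
\end{proof}

\section{Weights three and four by hand}\label{sec:small}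

\subsection{What $\partial_1$ sees}
The weight-one part of the target of $\varphi$ is $\mathbb Qf_1$, and $\log^{\mathfrak m}2$ has nonzero period. So $\mathcal H_1=\mathbb Q\log^{\mathfrak m}2$ and $c_1:=\partial_1\log^{\mathfrak m}2=f_1^\vee(\log^{\mathcal L}2)\neq0$. For $r=1$, (F3) gives
\begin{equation}\label{eq:psi1}
\psi_1=c_1e_{-1},\qquad\psi_{-1}=c_1e_1 .
\end{equation}
By \eqref{eq:partial}, deleting a letter $y$ contributes to $\partial_1$ only if $y=\pm1$ and one of its neighbors is $-y$, the end point $1$ counting as a neighbor of the last letter. In \eqref{eq:defzeta} the letters $\eta_j$ and $\eta_{j+1}$ are adjacent when $s_j=1$ and opposite when $\epsilon_j=-1$. Hence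
\begin{equation}\label{eq:nobar1}
\partial_1\zeta^{\mathfrak m}_a(x_1,\dots,x_d)=0\quad\text{if no }x_j\text{ equals }\bar1 .
\end{equation}

\subsection{Weight three}
The weight-three part of the target of $\varphi$ is spanned by $f_3$, $f_1\otimes f_2$ and $f_1f_1f_1$, so the kernel of $\partial_1$ on $\mathcal H_3$ maps into $\mathbb Qf_3$. It contains $\zeta^{\mathfrak m}(3)\ne0$. Therefore $c_3:=f_3^\vee(\zeta^{\mathcal L}(3))\ne0$, and every $x\in\mathcal H_3$ with $\partial_1x=0$ is a rational multiple of $\zeta^{\mathfrak m}(3)$, the factor being determined by the period. By \eqref{eq:nobar1} this applies to $\zeta^{\mathfrak m}(\bar3)$, $\zeta^{\mathfrak m}(1,2)$ and $\zeta^{\mathfrak m}(1,\bar2)$. Their periods are as follows. We saw $\zeta(\bar3)=-\frac34\zeta(3)$. The substitution $t_i\mapsto1-t_{4-i}$ in the iterated integral gives $\zeta(1,2)=\zeta(3)$. Finally $\zeta(1,2)=\frac12\int_0^1A^2\,\frac{dt}t$ and $\zeta(1,\bar2)=\frac12\int_0^1B^2\,\frac{dt}t$ with $A=\log(1-t)$, $B=\log(1+t)$; the substitutions $u=t^2$ and $u=\frac{1-t}{1+t}$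 give
\[
\int_0^1(A+B)^2\,\frac{dt}t=\zeta(3),\qquad\int_0^1(A-B)^2\,\frac{dt}t=2\int_0^1\frac{\log^2u}{1-u^2}\,du=4\sum_{k\ge0}\frac1{(2k+1)^3}=\frac72\zeta(3),
\]
and adding them yields $4\zeta(1,2)+4\zeta(1,\bar2)=\frac92\zeta(3)$, that is, $\zeta(1,\bar2)=\frac18\zeta(3)$. Translating by \eqref{eq:defzeta}, for $r=3$,
\begin{equation}\label{eq:psi3}
\psi_1(1,0,0)=-c_3,\qquad\psi_1(-1,0,0)=\tfrac34c_3,\qquad\psi_1(1,1,0)=c_3,\qquad\psi_1(-1,-1,0)=\tfrac18c_3 .
\end{equation}

\subsection{Weight four}
In weight four the criterion reads $\partial_1x=0$ and $\partial_1\partial_3x=0$. For Euler sums without the entry $\bar1$ the first condition holds by \eqref{eq:nobar1}, and since $\partial_3x\in\mathbb Q\log^{\mathfrak m}2$ the second says $\partial_3x=0$. Let $w=(-1)W$ with $|W|=3$, and suppose that the last letter $w_4$ of $w$ is $0$ or $1$. Deleting the first three letters leaves $I^{\mathfrak m}(0;w_4;1)=0$. Deleting $W$ makes the letter $-1$ adjacent to the end point $1$, and \eqref{eq:partial} gives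
\[
\partial_3I^{\mathfrak m}(0;-1,W;1)=\Lambda(W)\log^{\mathfrak m}2,\qquad\Lambda(W)=\psi_1(W)-\psi_1(-W).
\]
All entries have merged into one entry $\bar1$, with coefficient $\Lambda(W)$. By Lemma~\ref{lem:rev},
\begin{equation}\label{eq:Lambda}
\Lambda(-\operatorname{rev}W)=-\Lambda(W).
\end{equation}
The operation $W\mapsto-\operatorname{rev}W$ has a direct meaning. Read the string $(-1)\,W\,1$ backwards, and change all signs to restore its two ends. The gaps between nonzero letters and the sign changes across them now come in the opposite order, so the new string encodes the same entries in reverse.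

\begin{example}\label{ex:weight4}
(a) We have $\zeta^{\mathfrak m}(1,1,\bar2)=-I^{\mathfrak m}(0;-1,-1,-1,0;1)$, so $W=(-1,-1,0)$ and $\Lambda(W)=\frac18c_3-c_3$. Thus $\partial_3\zeta^{\mathfrak m}(1,1,\bar2)=\frac78c_3\log^{\mathfrak m}2\neq0$, and $\zeta^{\mathfrak m}(1,1,\bar2)$ is ramified. The reversed sum $\zeta^{\mathfrak m}(\bar2,1,1)=-I^{\mathfrak m}(0;-1,0,1,1;1)$ has the word $(0,1,1)=-\operatorname{rev}W$. By \eqref{eq:Lambda}, $\zeta^{\mathfrak m}(1,1,\bar2)+\zeta^{\mathfrak m}(\bar2,1,1)$ is unramified. This is the second sum of Theorem~\ref{thm:main} for $\ell=2$, $u=(1,\bar2)$, $v_1=1$. It shows that the symmetrization cannot simply be dropped, and it is a case in which $1$ occurs among both the $u$'s and the $v$'s.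

(b) For the palindrome $\zeta^{\mathfrak m}(1,\bar2,1)=-I^{\mathfrak m}(0;-1,-1,0,1;1)$ the word $W=(-1,0,1)$ equals $-\operatorname{rev}W$, so $\Lambda(W)=0$ and this sum is unramified on its own.

(c) We have $\zeta^{\mathfrak m}(1,\bar3)=I^{\mathfrak m}(0;-1,-1,0,0;1)$, with $\Lambda(-1,0,0)=\frac34c_3+c_3\ne0$. So $\zeta^{\mathfrak m}(1,\bar3)$ is ramified, and Theorem~\ref{thm:main} fails for $\ell=1$ if $v_1=\bar3\in X'$ is allowed. By \eqref{eq:Lambda}, $\zeta^{\mathfrak m}(1,\bar3)+\zeta^{\mathfrak m}(\bar3,1)$ is unramified, as Corollary~\ref{cor:signed} predicts for $u_1=1$, $z_1=\bar3$.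
\end{example}

\begin{remark}\label{rem:hyp}
None of the three hypotheses of Theorem~\ref{thm:matrix} can be omitted. Take $R=\mathbb Q$ and let all matrices not named be $0$. If $M(\bar1)=\mathrm{Id}$, then $Z_{0,1}=\log^{\mathfrak m}2\cdot\mathrm{Id}$. If $M(1)=e_{12}$ and $M(\bar3)=e_{21}$ (not scalar), the $(1,1)$ entry of $Z_{0,4}$ is $\zeta^{\mathfrak m}(1,\bar3)$. If $M(1)=e_{11}$ (not traceless) and $M(\bar2)=e_{12}$, the $(1,2)$ entry of $Z_{0,4}$ is $-\zeta^{\mathfrak m}(1,1,\bar2)$. All three are ramified.
\end{remark}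

The example isolates the mechanism: the coefficient of a new $\bar1$ is odd under reversing the entries that merge. In the generating series $Z_{a,N}$ the reversed sequence carries the reversed product of matrices, so we need an anti-automorphism of $\operatorname{Mat}_2(R)$ under which every $M(x)$ is an eigenvector; the adjugate will do. Two problems remain. In higher weight $\partial_r$ also produces entries other than $\bar1$, with new coefficients, and the argument must apply again to the result. And reversal alone will only show that the coefficient of $\bar1$ is a scalar matrix. The next two sections supply the tools for these problems in turn.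

\section{The operator $\partial_r$ as a first-order deformation}\label{sec:deform}

To iterate, we need a family of elements of $\mathcal H\otimes R$ on which $\partial_r$ acts by changing parameters. Formula \eqref{eq:partial}, read backwards, inserts the polynomial $\psi_{y^+}-\psi_{y^-}$ between two letters, and such insertions are conveniently recorded by substituting matrices for letters.

\begin{definition}
Let $R$ be a commutative $\mathbb Q$-algebra. \emph{Data} over $R$ are a tuple $\mathfrak D=(E_0,E_1,E_{-1},\lambda,\mu)$ with $E_y\in\operatorname{Mat}_m(R)$, a row $\lambda\in R^m$ and a column $\mu\in R^m$, for some $m\geq1$. For a word $w=w_1\cdots w_N$ put $E_w=E_{w_1}\cdots E_{w_N}$, and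
\[
\Phi_N(\mathfrak D)=\sum_{|w|=N}I^{\mathfrak m}(0;w;1)\otimes\lambda E_w\mu\ \in\ \mathcal H_N\otimes R,
\]
with $\Phi_N=0$ for $N<0$. For odd $r$ put $\Psi_y=\sum_{|W|=r}\psi_y(W)E_W$ and define data over $R[\theta]/(\theta^2)$ by
\[
T_r\mathfrak D=\bigl(E_0,\ E_1+\theta[\Psi_1,E_1],\ E_{-1}+\theta[\Psi_{-1},E_{-1}],\ \lambda,\ \mu+\theta\Psi_1\mu\bigr).
\]
\end{definition}

The operators $\partial_r$ act on $\mathcal H\otimes R$ through the first factor.

\begin{proposition}\label{prop:deform}
For odd $r$, $\partial_r\Phi_N(\mathfrak D)$ is the coefficient of $\theta$ in $\Phi_{N-r}(T_r\mathfrak D)$. More generally, for odd $r_1,\dots,r_k,r$, the element $\partial_r\partial_{r_k}\cdots\partial_{r_1}\Phi_N(\mathfrak D)$ is the coefficient of $\theta_1\cdots\theta_k$ in $\partial_r\Phi_{N-r_1-\dots-r_k}(T_{r_k}\cdots T_{r_1}\mathfrak D)$, formed over $R[\theta_1,\dots,\theta_k]/(\theta_1^2,\dots,\theta_k^2)$.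
\end{proposition}

\begin{proof}
For $N<r$ both sides vanish. For $N\ge r$ apply \eqref{eq:partial} to each word $w=w'Ww''$, group the terms by $v=w'w''$, and sum over $W$, on which $y^\pm$ do not depend:
\[
\partial_r\Phi_N(\mathfrak D)=\sum_{|v|=N-r}I^{\mathfrak m}(0;v;1)\otimes\sum_{v=w'w''}\lambda E_{w'}(\Psi_{y^+}-\Psi_{y^-})E_{w''}\mu .
\]
Fix $v$ and collect the inner sum by the letters of $v$. A letter $y$ is the first letter of $w''$ for the cut just before it, which replaces its factor $E_y$ by $\Psi_yE_y$. It is the last letter of $w'$ for the cut just after it, which replaces $E_y$ by $-E_y\Psi_y$. Together, $E_y$ is replaced by $[\Psi_y,E_y]$, and this is $0$ for $y=0$. Two terms are left over: $\lambda E_v\Psi_1\mu$ from $w''=\emptyset$, and $-\lambda\Psi_0E_v\mu=0$ from $w'=\emptyset$. The total is the coefficient of $\theta$ in $\lambda E_v\mu$ computed with $T_r\mathfrak D$. The second statement follows by induction on $k$, because $\partial_r$ commutes with taking the coefficient of a monomial in the $\theta_i$.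
\end{proof}

So $\partial_r$ leaves $E_0$ and $\lambda$ alone, conjugates $E_{\pm1}$ by $1+\theta\Psi_{\pm1}$, and moves $\mu$ along with $E_1$. By Propositions~\ref{prop:criterion} and~\ref{prop:deform}, if a class of data is stable under all $T_r$ and $\partial_1\Phi_N$ vanishes on it, then all its $\Phi_N$ are unramified.

\section{Inertia at infinity}\label{sec:inertia}

The deformation $T_r$ conjugates each of $E_0,E_1,E_{-1}$ infinitesimally. The second property of $\psi_1$ says that it does the same to their sum. The reason is geometric: $e_0,e_1,e_{-1}$ and $-(e_0+e_1+e_{-1})$ are the local monodromies around the four punctures of $Y=\mathbb P^1\setminus\{0,1,-1,\infty\}$, and the Galois group preserves each of them up to conjugation.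

A tangential base point at a puncture $z$ is a nonzero tangent vector of $\mathbb P^1$ at $z$. We use $\pm v_z$, where $v_z=\partial_t$ for $z=0,1,-1$ and $v_\infty=\partial_{1/t}$; these have good reduction over $\mathbb Z[1/2]$. We recall from \cite{DG,De}:

\medskip\noindent\textbf{(G1)} The fundamental groupoid of $Y$ on these base points is motivic, in $MT(\mathbb Z[1/2])$, compatibly with composition and with automorphisms of $Y$. Hence $U$ acts on its de Rham realization by groupoid automorphisms, and this action commutes with $\iota:t\mapsto-t$.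

\smallskip\noindent\textbf{(G2)} In the de Rham realization there are canonical paths $p_{y,x}$ from $x$ to $y$ with $p_{z,y}p_{y,x}=p_{z,x}$, preserved by automorphisms of $Y$. Conjugation by them identifies all $\operatorname{Lie}\pi_1^{dR}(Y,x)$ with the completed free Lie algebra on $e_0,e_1,e_{-1}$, where $e_y$ is dual to $dt/(t-y)$. Accordingly, elements of $\pi_1^{dR}(Y,x)$ are noncommutative series in $e_0,e_1,e_{-1}$, namely exponentials of Lie series. Put $e_\infty=-e_0-e_1-e_{-1}$.

\smallskip\noindent\textbf{(G3)} For a tangential base point $v$ at $z$, local monodromy is a morphism $\mathbb Q(1)\to\operatorname{Lie}\pi_1^{mot}(Y,v)$ whose de Rham realization has image spanned by $e_z$. Since $U$ acts trivially on $\mathbb Q(1)$, it fixes $e_z\in\operatorname{Lie}\pi_1^{dR}(Y,v)$.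

\smallskip\noindent\textbf{(G4)} $U$ fixes $p_{-v,v}$ for $v=\pm v_z$. Indeed, $p_{-v,v}$ comes from the torsor of paths from $v$ to $-v$ on the punctured tangent line at $z$. This is the Kummer torsor of $-1$, and the class of $-1$ in $\operatorname{Ext}^1(\mathbb Q(0),\mathbb Q(1))=\mathbb Z[1/2]^\times\otimes\mathbb Q$ is $0$.

\smallskip\noindent\textbf{(G5)} Let $p_1=p_{v_1,v_0}$. The image of $I^{\mathfrak m}(0;w;1)$ in $\mathcal O(U)$ is, depending on conventions, the function sending $g$ to the coefficient of $e_w$ or of $e_{\operatorname{rev}w}$ in $p_1^{-1}g(p_1)$ or in $p_1^{-1}g^{-1}(p_1)$. (The straight path from $0$ to $1$ ends at $-v_1$; by (G4) this may be replaced by $v_1$.) The proof below works for each of the four conventions.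

\begin{lemma}\label{lem:inertia}
For odd $r$ there is $\chi\in\mathbb Q\langle e_0,e_1,e_{-1}\rangle$, homogeneous of degree $r$, with
\[
[\psi_1,e_1]+[\psi_{-1},e_{-1}]=[\chi,\,e_0+e_1+e_{-1}].
\]
\end{lemma}

For $r=1$ the left side is $c_1([e_{-1},e_1]+[e_1,e_{-1}])=0$ by \eqref{eq:psi1}, and $\chi=0$ works.

\begin{proof}
\emph{A relation on $U$.} For $z\in\{0,1,-1,\infty\}$ let $p_z=p_{v_z,v_0}$, and for $g\in U$ write $g(p_z)=p_z\,a_z(g)$ with $a_z(g)\in\pi_1^{dR}(Y,v_0)$. The path $p_0$ is the identity at $v_0$, so $a_0=1$. Let $e_z^{(z)}$ denote $e_z$ as an element of $\operatorname{Lie}\pi_1^{dR}(Y,v_z)$. By (G2), $e_z\in\operatorname{Lie}\pi_1^{dR}(Y,v_0)$ equals $p_z^{-1}e_z^{(z)}p_z$, and by (G3), $g$ fixes $e_z^{(z)}$. With (G1) this gives $g(e_z)=a_z(g)^{-1}e_z\,a_z(g)$ for all four $z$. Since $g$ acts linearly and $\sum_ze_z=0$,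
\begin{equation}\label{eq:onU}
\sum_{z\in\{0,1,-1,\infty\}}a_z^{-1}\,e_z\,a_z=0,
\end{equation}
an identity between series with coefficients in $\mathcal O(U)$.

\emph{Linearization.} Let $\mathfrak i=\mathcal O(U)_{>0}$ be the ideal of functions vanishing at the identity. Since $a_z$ is $1$ at the identity, $a_z=1+b_z$ where $b_z$ has coefficients in $\mathfrak i$, and $a_z^{-1}e_za_z\equiv e_z+[e_z,b_z]$ modulo series with coefficients in $\mathfrak i^2$. The functional $f_r^\vee$ kills constants and $\mathfrak i^2$; it is a tangent vector of $U$ at the identity. Apply it to the coefficients of \eqref{eq:onU}, and let $\dot a_z$ be the part of degree $r$ of $f_r^\vee(b_z)$. As $b_0=0$, the part of degree $r+1$ is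
\begin{equation}\label{eq:linear}
[e_1,\dot a_1]+[e_{-1},\dot a_{-1}]+[e_\infty,\dot a_\infty]=0 .
\end{equation}

\emph{The term $\dot a_1$.} We have $a_1(g)=p_1^{-1}g(p_1)$. Composition with $g\mapsto g^{-1}$ is the antipode of $\mathcal O(U)$, which sends $f_r$ to $-f_r$ and preserves the length of words, so it changes the sign of $f_r^\vee$. Reversing words does not change $\psi_1$, by Lemma~\ref{lem:rev}. So (G5) gives $\dot a_1=\kappa\psi_1$ with $\kappa=\pm1$ in every convention.

\emph{The term $\dot a_{-1}$.} We need the same sign $\kappa$. The automorphism $\iota$ sends $v_0$ to $-v_0$ and $v_1$ to $-v_{-1}$, and it acts on series by $e_y\mapsto e_{-y}$. Applying $\iota$ to $g(p_1)=p_1a_1(g)$ gives $g(p_{-v_{-1},-v_0})=p_{-v_{-1},-v_0}\,\iota(a_1(g))$ by (G1) and (G2). In the factorization $p_{-1}=p_{v_{-1},-v_{-1}}\;p_{-v_{-1},-v_0}\;p_{-v_0,v_0}$ the outer factors are fixed by $g$, by (G4). Therefore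
\[
g(p_{-1})=p_{-1}\cdot p_{-v_0,v_0}^{-1}\,\iota(a_1(g))\,p_{-v_0,v_0},
\]
which says $a_{-1}=\iota(a_1)$ as series. Hence $\dot a_{-1}=\kappa\,\iota(\psi_1)=\kappa\sum_W\psi_1(W)e_{-W}=\kappa\psi_{-1}$.

Substituting into \eqref{eq:linear} gives $-\kappa\bigl([\psi_1,e_1]+[\psi_{-1},e_{-1}]\bigr)+[\dot a_\infty,e_0+e_1+e_{-1}]=0$, which is the claim with $\chi=\kappa\dot a_\infty$.
\end{proof}

\section{A class of data stable under all $T_r$}\label{sec:class}

\subsection{Admissible data}
We want data for which $\lambda E_w\mu$ is a product of $2\times2$ matrices, one for each entry encoded by $w$. If $E_{\pm1}=P_{\pm1}Q_{\pm1}$ factors through $R^2$, then $E_w$ can be cut in the middle of each nonzero letter, and the stretch between two consecutive nonzero letters $i,j$ becomes the $2\times2$ matrix $Q_iE_0^{s-1}P_j$. This should depend only on the entry $(s,ij)$, which we arrange by an involution $J$ that exchanges $E_1$ and $E_{-1}$, as $t\mapsto-t$ does. The column $\mu$ should behave like the end point $1$, so it lies in the image of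 $P_1$.

For $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ let $M^*=\begin{pmatrix}d&-b\\-c&a\end{pmatrix}$ be the adjugate. It is $R$-linear, satisfies $M^{**}=M$ and $(MM')^*=M'^*M^*$, and $M+M^*=\operatorname{tr}(M)\,\mathrm{Id}$. Since $2$ is invertible in $R$, $M^*=M$ if and only if $M$ is scalar, and $M^*=-M$ if and only if $M\in\mathfrak{sl}_2(R)$. For an entry $(s,\epsilon)$ the sign $(-1)^s\epsilon$ is $-1$ on $X$ and $+1$ on $X'\cup\{\bar1\}$, so the hypotheses of Theorem~\ref{thm:matrix} take the form \eqref{eq:adj} and \eqref{eq:bar1} below.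

\begin{definition}\label{def:adm}
Data $\mathfrak D$ over $R$ are \emph{admissible} if there are $J\in\operatorname{Mat}_m(R)$, $P\in\operatorname{Mat}_{m\times2}(R)$, $Q\in\operatorname{Mat}_{2\times m}(R)$ and a column $\xi\in R^2$ with
\[
J^2=1,\qquad JE_0=E_0J,\qquad E_1=PQ,\qquad E_{-1}=JPQJ,\qquad\mu=P\xi,
\]
such that the matrices $M(s,1)=QE_0^{s-1}P$ and $M(s,-1)=QJE_0^{s-1}P$ satisfy
\begin{align}
M(s,\epsilon)^*&=(-1)^s\epsilon\,M(s,\epsilon)\qquad(s\ge1,\ \epsilon=\pm1),\label{eq:adj}\\
M(\bar1)&=QJP=0.\label{eq:bar1}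
\end{align}
\end{definition}

No condition is imposed on $\lambda$; this freedom is why the number $a$ of leading zeros in Theorem~\ref{thm:matrix} is arbitrary. Put $P_1=P$, $P_{-1}=JP$, $Q_1=Q$, $Q_{-1}=QJ$. Since $J$ commutes with $E_0$ and $J^2=1$, we have for $i,j=\pm1$
\begin{equation}\label{eq:blocks}
E_i=P_iQ_i,\qquad Q_iE_0^{s-1}P_j=M(s,ij).
\end{equation}
Also $JE_yJ=E_{-y}$ for every letter $y$, so $JE_WJ=E_{-W}$ and $J\Psi_1J=\sum_W\psi_1(-W)E_W=\Psi_{-1}$.

\begin{lemma}[Reflection]\label{lem:reflect}
Let $\mathfrak D$ be admissible, $i,j=\pm1$, and let $w=0^{b_0}y_10^{b_1}\cdots y_d0^{b_d}$ be a word, with $d\ge0$ and $y_l=\pm1$. Then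
\[
Q_iE_wP_j=M(b_0+1,iy_1)\,M(b_1+1,y_1y_2)\cdots M(b_d+1,y_dj)
\]
(for $d=0$ the right side is $M(b_0+1,ij)$), and
\[
(Q_iE_wP_j)^*=(-1)^{|w|+1}\,ij\;Q_jE_{\operatorname{rev}w}P_i .
\]
\end{lemma}

\begin{proof}
The first formula follows from \eqref{eq:blocks} on writing $E_{y_l}=P_{y_l}Q_{y_l}$. Applying $*$ reverses the product, and by the first formula the reversed product is $Q_jE_{\operatorname{rev}w}P_i$. By \eqref{eq:adj} the $d+1$ factors contribute the sign
$(-1)^{\sum_l(b_l+1)}(iy_1)(y_1y_2)\cdots(y_dj)=(-1)^{|w|+1}ij$,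
because $|w|=d+\sum_lb_l$ and each $y_l$ occurs twice.
\end{proof}

Condition \eqref{eq:bar1} is used through the matrix form of \eqref{eq:nobar1}.

\begin{proposition}\label{prop:d1}
If $\mathfrak D$ is admissible, then $\partial_1\Phi_N(\mathfrak D)=0$ for all $N$.
\end{proposition}

\begin{proof}
For $r=1$, \eqref{eq:psi1} gives $\Psi_1=c_1E_{-1}$ and $\Psi_{-1}=c_1E_1$. By \eqref{eq:bar1},
\[
E_{-1}E_1=JP(QJP)Q=0,\qquad E_1E_{-1}=P(QJP)QJ=0,\qquad E_{-1}\mu=JP(QJP)\xi=0 .
\]
So $T_1\mathfrak D$ has no term in $\theta$, and Proposition~\ref{prop:deform} gives the claim.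
\end{proof}

\subsection{Stability}

\begin{proposition}\label{prop:stable}
If $\mathfrak D$ is admissible over $R$ and $r\ge3$ is odd, then $T_r\mathfrak D$ is admissible over $R[\theta]/(\theta^2)$.
\end{proposition}

\begin{proof}
Put $\Psi=\Psi_1$, $P^\theta=(1+\theta\Psi)P$ and $Q^\theta=Q(1-\theta\Psi)$, and keep $J$ and $\xi$. Using $\theta^2=0$ and $J\Psi J=\Psi_{-1}$,
\[
P^\theta Q^\theta=E_1+\theta[\Psi_1,E_1],\qquad JP^\theta Q^\theta J=E_{-1}+\theta[\Psi_{-1},E_{-1}],\qquad P^\theta\xi=\mu+\theta\Psi_1\mu,
\]
so $T_r\mathfrak D$ has the required shape. Its matrices are $Q^\theta E_0^{s-1}P^\theta$ and $Q^\theta JE_0^{s-1}P^\theta$. Writing them as $M(s,\epsilon)+\theta\dot M(s,\epsilon)$ and moving $J$ past $E_0^{s-1}$ in the term with $Q\Psi$, we find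
\[
\dot M(s,\epsilon)=F-G,\qquad F=Q_\epsilon E_0^{s-1}\Psi P_1,\qquad G=Q_1\Psi E_0^{s-1}P_\epsilon .
\]
We must show that $\dot M$ satisfies \eqref{eq:adj} and \eqref{eq:bar1}.

\emph{Condition \eqref{eq:adj}.} Apply Lemma~\ref{lem:reflect} to the word $0^{s-1}W$ with $|W|=r$, $i=\epsilon$, $j=1$. The sign is $(-1)^{s+r}\epsilon=\omega$, where $\omega=(-1)^{s-1}\epsilon$ because $r$ is odd. With Lemma~\ref{lem:rev},
\[
F^*=\omega\sum_{|W|=r}\psi_1(W)\,Q_1E_{\operatorname{rev}W}E_0^{s-1}P_\epsilon=\omega\,G .
\]
Applying $*$ again gives $G^*=\omega F$. Hence $\dot M(s,\epsilon)^*=\omega(G-F)=(-1)^s\epsilon\,\dot M(s,\epsilon)$.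

\emph{Condition \eqref{eq:bar1}.} By the case $(s,\epsilon)=(1,-1)$ of what we just proved, $\dot M(\bar1)=QJ\Psi P-Q\Psi JP$ is scalar, so it suffices to show that its trace vanishes. Cyclicity of the trace moves the computation from $2\times2$ to $m\times m$ matrices:
\[
\operatorname{tr}\dot M(\bar1)=\operatorname{tr}(J\Psi PQ)-\operatorname{tr}(JPQ\Psi)=\operatorname{tr}\bigl(J[\Psi_1,E_1]\bigr).
\]
Since $[\Psi_{-1},E_{-1}]=J[\Psi_1,E_1]J$, also $\operatorname{tr}(J[\Psi_{-1},E_{-1}])=\operatorname{tr}([\Psi_1,E_1]J)=\operatorname{tr}\dot M(\bar1)$. The sum of the two commutators is given by Lemma~\ref{lem:inertia}. Let $E=E_0+E_1+E_{-1}$, which commutes with $J$, and let $\mathcal X$ be the value of $\chi$ at $e_y\mapsto E_y$. Then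
\[
2\operatorname{tr}\dot M(\bar1)=\operatorname{tr}\bigl(J[\mathcal X,E]\bigr)=\operatorname{tr}(J\mathcal XE)-\operatorname{tr}(JE\mathcal X)=0,
\]
because $\operatorname{tr}(JE\mathcal X)=\operatorname{tr}(EJ\mathcal X)=\operatorname{tr}(J\mathcal XE)$.
\end{proof}

\begin{corollary}\label{cor:adm}
If $\mathfrak D$ is admissible over $R$, then $\Phi_N(\mathfrak D)\in\mathcal H^{(1)}\otimes R$ for all $N$.
\end{corollary}

\begin{proof}
Let $k\ge0$ and let $r_1,\dots,r_k\ge3$ be odd. By Proposition~\ref{prop:stable}, applied $k$ times, $\mathfrak D'=T_{r_k}\cdots T_{r_1}\mathfrak D$ is admissible. By Proposition~\ref{prop:deform}, $\partial_1\partial_{r_k}\cdots\partial_{r_1}\Phi_N(\mathfrak D)$ is a coefficient of $\partial_1\Phi_{N-r_1-\dots-r_k}(\mathfrak D')$, which is $0$ by Proposition~\ref{prop:d1}. Expand $\Phi_N(\mathfrak D)$ in a $\mathbb Q$-basis of $R$ and apply Proposition~\ref{prop:criterion} to each coefficient.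
\end{proof}

\subsection{Why this class}
The proof of Proposition~\ref{prop:stable} gives $\dot M(x)=F-\omega F^*$, where $F$ is a combination of products of matrices $M$. The following example and remark show what this produces; they are not needed for the proof.

\begin{example}\label{ex:commutator}
Let $M(x)=0$ for all $x\in X'$, as in Theorem~\ref{thm:main}, and compute $\dot M(\bar2)$ for $r=3$. Here $\omega=1$ and $F=\sum_W\psi_1(W)\,Q_{-1}E_{0W}P_1$. By Lemma~\ref{lem:reflect}, $Q_{-1}E_{0W}P_1$ is a product of matrices $M(x)$; it vanishes unless all $x$ lie in $X$. The product of their signs $(-1)^s\epsilon$ is $\omega=1$, so their number is even, and $W$ has one or three nonzero letters. With three, the last three factors must be $M(1)$, which forces $W=(1,1,1)$, and $\psi_1(1,1,1)=0$ since $1\mathbin{\sqcup\!\sqcup}(1,1)=3\,(1,1,1)$. With one, the words are $(1,0,0)$, $(0,-1,0)$, $(0,0,1)$, so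
\[
F=\psi_1(1,0,0)\,M(\bar2)M(3)+\psi_1(0,-1,0)\,M(3)M(\bar2)+\psi_1(0,0,1)\,M(\bar4)M(1).
\]
By \eqref{eq:psi3} and Lemma~\ref{lem:rev} the first and third coefficients are $-c_3$, and $0\mathbin{\sqcup\!\sqcup}(-1,0)=(0,-1,0)+2\,(-1,0,0)$ gives $\psi_1(0,-1,0)=-\frac32c_3$. For traceless $A,B$ we have $(AB)^*=BA$, so
\[
\dot M(\bar2)=F-F^*=c_3\Bigl(\tfrac12[M(\bar2),M(3)]+[M(1),M(\bar4)]\Bigr).
\]
Since $[e_{12},e_{21}]=e_{11}-e_{22}$, antidiagonal matrices generate diagonal ones, and the induction needs all of $\mathfrak{sl}_2$. For $x\in X'$ we have $\omega=-1$, and a product $ABC$ of traceless matrices in $F$ contributes $ABC+(ABC)^*=ABC-CBA$, which equals $\mathrm{Id}$ for $(A,B,C)=(e_{11}-e_{22},e_{12},e_{21})$. This is why scalars are admitted on $X'$.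
\end{example}

\begin{remark}
For $x=\bar1$ we have $\dot M(\bar1)=F+F^*=\operatorname{tr}(F)\,\mathrm{Id}$. By Lemma~\ref{lem:reflect}, $F$ is a combination of products $M(x_0)\cdots M(x_d)$ with $\sum|x_l|=r+1$ in which an odd number of the $x_l$ lie in $X$. With one such factor the trace is $0$. With three, two of them equal, the trace is $0$ as well, because $A^2=-\det(A)\,\mathrm{Id}$ for traceless $A$. For $r=3$ there is no other case, which is why reversal sufficed in Section~\ref{sec:small}. For $r=5$ the products with five factors from $X$ have trace $\operatorname{tr}(M(1)^4M(\bar2))=0$, but the orderings of $M(1),M(\bar2),M(3)$ have trace $\pm\operatorname{tr}(M(1)M(\bar2)M(3))$, which need not vanish. Lemma~\ref{lem:inertia} is what we use to see that their total coefficient is $0$.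
\end{remark}

\section{Proof of Theorem~\ref{thm:matrix}}\label{sec:end}

It remains to realize a given family $M(x)$ by admissible data. A nilpotent shift counts the zeros, and two copies of it, exchanged by $J$, remember the sign of the next nonzero letter.

Fix $a\ge0$ and $N\ge1$, and choose $m_0>\max(N,a)$. Only the $M(x)$ with $|x|\le N$ enter $Z_{a,N}$, so we may replace $M(x)$ by $0$ for $|x|>m_0$; the hypotheses are preserved. Let $K=(R^2)^{\oplus m_0}$, with summands called positions $0,\dots,m_0-1$. Let $S:K\to K$ map position $l$ identically to position $l+1$ for $l<m_0-1$ and position $m_0-1$ to zero. Let $P_0:R^2\to K$ be the inclusion in position $0$, and let $Q^\pm:K\to R^2$ be the map whose restriction to position $l$ is $M(l+1,\pm1)$. Fix a row $\rho\in R^2$ and a column $\xi\in R^2$, and let $\lambda_0:K\to R$ be $\rho$ on position $a$ and $0$ elsewhere. For all $n\ge0$,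
\begin{equation}\label{eq:shift}
Q^\pm S^nP_0=M(n+1,\pm1),\qquad\lambda_0S^nP_0=\delta_{n,a}\,\rho,
\end{equation}
since $S^nP_0$ is the inclusion in position $n$ for $n<m_0$, and both sides vanish for $n\ge m_0$. On $K\oplus K$ put
\[
E_0=\begin{pmatrix}S&0\\0&S\end{pmatrix},\quad J=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad P=\begin{pmatrix}P_0\\0\end{pmatrix},\quad Q=(Q^+,Q^-),\quad\lambda=(\lambda_0,\lambda_0),
\]
and $E_1=PQ$, $E_{-1}=JPQJ$, $\mu=P\xi$. Then $J^2=1$ and $JE_0=E_0J$. By \eqref{eq:shift}, $QE_0^{s-1}P=Q^+S^{s-1}P_0$ and $QJE_0^{s-1}P=Q^-S^{s-1}P_0$ are the given matrices $M(s,1)$ and $M(s,-1)$. The hypotheses of the theorem are \eqref{eq:adj} and \eqref{eq:bar1}, so $\mathfrak D=(E_0,E_1,E_{-1},\lambda,\mu)$ is admissible.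

We compute $\Phi_N(\mathfrak D)$. The word $0^N$ contributes nothing, since $I^{\mathfrak m}(0;0^N;1)=0$. Every other word of length $N$ is uniquely $w=0^{a'}\eta_10^{s_1-1}\cdots\eta_d0^{s_d-1}$ with $d\ge1$, $\eta_j=\pm1$. Put $\eta_{d+1}=1$, $\epsilon_j=\eta_j\eta_{j+1}$ and $x_j=(s_j,\epsilon_j)$. Then $\eta_j=\epsilon_j\cdots\epsilon_d$, so these words correspond bijectively to the tuples $(a';x_1,\dots,x_d)$ with $a'+\sum|x_j|=N$, and $I^{\mathfrak m}(0;w;1)=(-1)^d\zeta^{\mathfrak m}_{a'}(x_1,\dots,x_d)$ by \eqref{eq:defzeta}. By \eqref{eq:blocks} and $\mu=P_1\xi$,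
\[
\lambda E_w\mu=\bigl(\lambda E_0^{a'}P_{\eta_1}\bigr)\,M(s_1,\eta_1\eta_2)\cdots M(s_d,\eta_d\eta_{d+1})\,\xi=\delta_{a',a}\;\rho\,M(x_1)\cdots M(x_d)\,\xi,
\]
where $\lambda E_0^{a'}P_{\pm1}=\lambda_0S^{a'}P_0=\delta_{a',a}\,\rho$ by \eqref{eq:shift}. Summing over $w$ gives $\Phi_N(\mathfrak D)=\rho\,Z_{a,N}\,\xi$. By Corollary~\ref{cor:adm} this lies in $\mathcal H^{(1)}\otimes R$. Letting $\rho$ and $\xi$ run through the standard basis vectors gives the four entries of $Z_{a,N}$. This proves Theorem~\ref{thm:matrix}, and with it Corollary~\ref{cor:signed} and Theorem~\ref{thm:main}. \qed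

\begin{thebibliography}{9}

\bibitem{Br} Brown, Ann. of Math. 175 (2012).

\bibitem{De} Deligne, Publ. IHES 112 (2010).

\bibitem{DG} Deligne and Goncharov, Ann. Sci. ENS 38 (2005).

\bibitem{Gl} Glanois, J. Number Theory 160 (2016).

\bibitem{Go} Goncharov, Duke Math. J. 128 (2005).

\bibitem{XZ} Ce Xu and Jianqiang Zhao, \emph{On Some Unramified Families of Motivic Euler Sums}, arXiv:2309.06925 (2023).

\end{thebibliography}
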